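\title{Imaginary quadratic fields with Iwasawa $\lambda$-invariant one and prescribed splitting}

\begin{abstract}
Let $p$ be an odd prime and let $S_+$ and $S_-$ be disjoint finite sets of odd primes different from $p$. We prove that there are infinitely many imaginary quadratic fields in which $p$ and the primes of $S_+$ split, the primes of $S_-$ are inert, and the Iwasawa $\lambda$-invariant of the cyclotomic $\mathbb{Z}_p$-extension is $1$. For $p=3$ a count of cubic fields shows that such fields have lower density at least $1/2$. For $p\ge 5$ we differentiate Cohen's Eisenstein series with respect to the weight and study the derivative at the supersingular points modulo $p$. This argument starts from one field with the required behavior at $S_\pm$, with $p$ not split and class number prime to $p$; we obtain that field from Eichler's trace formula and a newform that is congruent to no other newform of its level.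
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be an odd prime, let $\mathbb{Q}_n$ be the subfield of degree $p^n$ of $\mathbb{Q}(\zeta_{p^{n+1}})$, and let $\mathbb{Q}_\infty=\bigcup_n\mathbb{Q}_n$ be the cyclotomic $\mathbb{Z}_p$-extension of $\mathbb{Q}$. For an imaginary quadratic field $K$ put $K_n=K\mathbb{Q}_n$ and $K_\infty=K\mathbb{Q}_\infty$. By Iwasawa's theorem there are integers $\mu,\lambda\ge0$ and $\nu$ such that
\[
\operatorname{ord}_p h(K_n)=\mu p^n+\lambda n+\nu\qquad\text{for all large }n,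
\]
where $h$ is the class number. The integer $\lambda=\lambda_p(K)$ measures the linear growth of the $p$-part of the class number in the tower. It has a second description: if $X$ is the Galois group over $K_\infty$ of the maximal unramified abelian pro-$p$ extension of $K_\infty$, then $\lambda_p(K)=\dim_{\mathbb{Q}_p}X\otimes_{\mathbb{Z}_p}\mathbb{Q}_p$.

Write $K=\mathbb{Q}(\sqrt D)$ with $D<0$ a fundamental discriminant (we say for short that $D$ is \emph{fundamental}), and let $\chi_D=\left(\frac{D}{\cdot}\right)$ be the Kronecker character, so that a prime $v$ splits, is inert, or ramifies in $K$ according as $\chi_D(v)$ is $1$, $-1$, or $0$. The smallest value that $\lambda_p(K)$ can take depends on $\chi_D(p)$. If $p$ does not split and $p\nmid h(K)$, nothing grows and $\lambda_p(K)=0$ (see Lemma~\ref{lem:analytic} for $p\ge5$). If $p$ splits, then $\lambda_p(K)\ge1$ (Lemma~\ref{lem:lower}), so that $\lambda_p(K)=1$ is the minimal case. It is known that for every odd prime $p$ there are infinitely many fundamental $D<0$ with $\chi_D(p)=1$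 and $\lambda_p(\mathbb{Q}(\sqrt D))=1$. The following question comes from Ito's paper \cite{Ito}: \emph{given disjoint nonempty finite sets $S_+$ and $S_-$ of odd primes different from $p$, are there still infinitely many such $D$ if the primes of $S_+$ are required to split and the primes of $S_-$ to be inert?}

One would guess that the answer is yes. When $p\ge5$ splits, the $p$-adic $L$-function of $K$ is a power series $g_D(T)\in\mathbb{Z}_p[[T]]$ with $g_D(0)=0$, and $\lambda_p(K)=1$ as soon as $g_D'(0)$ is a $p$-adic unit. This condition has no visible relation to the splitting of primes $r\ne p$, so it should hold for most $D$ in any family defined by congruences. The difficulty is that it is not a congruence condition on $D$, and one has to produce even a single $D$ that satisfies it. We show that the answer is yes in all cases. Throughout, $S=S_+\cup S_-$ and $\varepsilon(r)=\pm1$ for $r\in S_\pm$.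

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime and let $S_+,S_-$ be disjoint finite (possibly empty) sets of odd primes different from $p$. There are infinitely many fundamental $D<0$ with $\lambda_p(\mathbb{Q}(\sqrt D))=1$, $\chi_D(p)=1$, and $\chi_D(r)=\varepsilon(r)$ for all $r\in S$.
\end{theorem}

The theorem follows from three statements. The first settles $p=3$ in a quantitative form.

\begin{theorem}\label{thm:three}
Let $p=3$. Among the fundamental $D<0$ with $\chi_D(3)=1$ and $\chi_D(r)=\varepsilon(r)$ for all $r\in S$, ordered by $|D|$, those with $\lambda_3(\mathbb{Q}(\sqrt D))=1$ have lower density at least $1/2$.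
\end{theorem}

The second turns one field in which $p$ is not split and the class number is prime to $p$ into infinitely many fields in which $p$ splits and $\lambda_p=1$, without changing the completions at finitely many other primes. We write $h(D)$ for the class number of $\mathbb{Q}(\sqrt D)$.

\begin{theorem}\label{thm:transfer}
Let $p\ge5$, let $D_0<0$ be fundamental with $\chi_{D_0}(p)\ne1$ and $p\nmid h(D_0)$, and let $\mathcal{V}$ be a finite set of primes different from $p$ (the prime $2$ and primes dividing $D_0$ are allowed). There are infinitely many fundamental $D<0$ with $D\in D_0(\mathbb{Q}_v^\times)^2$ for all $v\in\mathcal{V}$, $\chi_D(p)=1$, and $\lambda_p(\mathbb{Q}(\sqrt D))=1$.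
\end{theorem}

The third supplies the starting field.

\begin{proposition}\label{prop:start}
Let $p\ge5$ and $S\ne\emptyset$. There is a fundamental $D_0<0$ with $\chi_{D_0}(r)=\varepsilon(r)$ for all $r\in S$, $\chi_{D_0}(p)\ne1$, and $p\nmid h(D_0)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $p=3$ use Theorem~\ref{thm:three}. For $p\ge5$ enlarge $S$ if it is empty, take $D_0$ from Proposition~\ref{prop:start}, and apply Theorem~\ref{thm:transfer} with $\mathcal{V}=S$. If $D\in D_0(\mathbb{Q}_r^\times)^2$, then $\mathbb{Q}_r[X]/(X^2-D)\cong\mathbb{Q}_r[X]/(X^2-D_0)$, and this algebra determines the splitting of $r$; hence $\chi_D(r)=\chi_{D_0}(r)=\varepsilon(r)$.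
\end{proof}

Theorem~\ref{thm:three} is proved in Section~\ref{sec:three}. Section~\ref{sec:cohen} reduces Theorem~\ref{thm:transfer} to the statement that certain coefficients of a modular form, all divisible by $p$, are not all divisible by $p^2$. Section~\ref{sec:model} shows on a level one example how such a statement is proved, and Section~\ref{sec:modp} carries out the proof. Section~\ref{sec:trace} derives Proposition~\ref{prop:start} from the existence of a newform that is alone in its congruence class; this newform is constructed in Sections~\ref{sec:unique} and~\ref{sec:raising}.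

\medskip
\noindent\textbf{Notation.} We write $w_D$ for the number of roots of unity of $\mathbb{Q}(\sqrt D)$, and $G_{\mathbb{Q}}\supset G_v\supset I_v$ for the absolute Galois group of $\mathbb{Q}$ and decomposition and inertia groups at $v$. The $p$-adic cyclotomic character is $\chi_{\mathrm{cyc}}$, and $\operatorname{Frob}_v$ is an arithmetic Frobenius, so $\chi_{\mathrm{cyc}}(\operatorname{Frob}_v)=v$ for $v\ne p$. The letter $\omega$ denotes the mod $p$ cyclotomic character and also its Teichm\"uller lift, a Dirichlet character modulo $p$ with values in $\mathbb{Z}_p^\times$. For an $\mathbb{F}_p$-representation $V$ we put $V(i)=V\otimes\omega^i$. An embedding $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$ is fixed. On power series in $q$ we put $\theta=q\,\frac{d}{dq}$.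

\section{Dihedral extensions, cubic fields, and the case $p=3$}\label{sec:three}

In this section $p$ is an odd prime that splits in the imaginary quadratic field $K$, say $(p)=\mathfrak{p}\bar{\mathfrak{p}}$, so that $K_{\mathfrak{p}}=K_{\bar{\mathfrak{p}}}=\mathbb{Q}_p$. Let $\Gamma=\operatorname{Gal}(K_\infty/K)\cong\mathbb{Z}_p$, with topological generator $\gamma$. The group $X$ of the introduction is a finitely generated torsion $\mathbb{Z}_p[[\Gamma]]$-module, and $X=\varprojlim A_n$, where $A_n$ is the $p$-part of the class group of $K_n$. Since $p$ is totally ramified in $\mathbb{Q}_\infty$ and split in $K$, both $\mathfrak{p}$ and $\bar{\mathfrak{p}}$ are totally ramified in $K_\infty$. So $K_\infty$ has exactly two primes above $p$, complex conjugation $c$ interchanges them, and the local field at each of them is the cyclotomic $\mathbb{Z}_p$-extension $\mathbb{Q}_{p,\infty}$ of $\mathbb{Q}_p$. We also use the standard fact that $p\nmid h(\mathbb{Q}_n)$ for all $n$.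

\begin{lemma}\label{lem:lower}
If $p$ splits in $K$, then $\lambda_p(K)\ge1$.
\end{lemma}

\begin{proof}
Let $\tilde K$ be the compositum of all $\mathbb{Z}_p$-extensions of $K$. It is unramified outside $p$, and $\operatorname{Gal}(\tilde K/K)\cong\mathbb{Z}_p^2$ by class field theory, because $K$ has finitely many units. The inertia group of $\mathfrak{p}$ in this pro-$p$ group is the image of $\mathbb{Z}_p^\times$, hence a quotient of $1+p\mathbb{Z}_p\cong\mathbb{Z}_p$. It maps onto $\Gamma\cong\mathbb{Z}_p$, so it maps isomorphically, and it meets $\operatorname{Gal}(\tilde K/K_\infty)$ trivially. The same holds for $\bar{\mathfrak{p}}$. Hence $\tilde K/K_\infty$ is unramified and $X$ surjects onto $\mathbb{Z}_p$.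
\end{proof}

The copy of $\mathbb{Z}_p$ just found is unavoidable. The next lemma says that anything in $X$ beyond a cyclic group is already visible in an extension of degree $p$ of $K$ itself.

\begin{lemma}\label{lem:dihedral}
Suppose that there is no cyclic extension $F/K$ of degree $p$ that is dihedral over $\mathbb{Q}$, unramified outside $p$, and whose completions above $\mathfrak{p}$ and $\bar{\mathfrak{p}}$ are contained in $\mathbb{Q}_{p,\infty}$. Then $\lambda_p(K)=1$.
\end{lemma}

\begin{proof}
First, $c$ acts on $X$ as $-1$. Indeed, $A_n=A_n^+\oplus A_n^-$ since $p$ is odd; on $A_n^+$, multiplication by $2=1+c$ factors through the $p$-part of the class group of $\mathbb{Q}_n$, which is trivial; so $A_n^+=0$.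

Let $X'$ be the quotient of $X$ by the closed subgroup generated by the decomposition groups of the two primes above $p$. It is the Galois group of the largest subextension in which both primes split completely, and it is a quotient of $\mathbb{Z}_p[[\Gamma]]$-modules. Suppose $X'\ne0$. By Nakayama's lemma $X'/(p,\gamma-1)X'\ne0$, so $X'$ has a quotient $\mathbb{Z}/p$ with trivial $\Gamma$-action. Let $F_\infty/K_\infty$ be the corresponding extension of degree $p$. It is Galois over $\mathbb{Q}$, since the kernel of $X\to\mathbb{Z}/p$ is stable under $\Gamma$ and under $c=-1$. The group $\mathcal{H}=\operatorname{Gal}(F_\infty/K)$ is a central extension of the procyclic group $\Gamma$ by $\mathbb{Z}/p$, hence abelian and pro-$p$, and $\mathcal{H}=\mathcal{H}^+\times\mathcal{H}^-$ under $c$. As $c$ acts trivially on $\Gamma$ and by $-1$ on $\mathbb{Z}/p$, we get $\mathcal{H}^+\cong\Gamma$ and $\mathcal{H}^-=\mathbb{Z}/p$. Let $F$ be the fixed field of $\mathcal{H}^+$. It is cyclic of degree $p$ over $K$, Galois over $\mathbb{Q}$ with $c$ acting by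 $-1$ on $\operatorname{Gal}(F/K)$, hence dihedral, and $FK_\infty=F_\infty$. At primes not above $p$ both $K_\infty/K$ and $F_\infty/K_\infty$ are unramified, so $F/K$ is. The primes of $K_\infty$ above $p$ split completely in $F_\infty$, so the completions of $F$ above $p$ lie in $\mathbb{Q}_{p,\infty}$. This contradicts the hypothesis, and $X'=0$.

Thus $X$ is generated by the two decomposition groups. The first is the Galois group of an unramified pro-$p$ extension of $\mathbb{Q}_{p,\infty}$, whose residue field is $\mathbb{F}_p$, so it equals $\mathbb{Z}_p\sigma$ for some $\sigma\in X$. The second is $\mathbb{Z}_p\,c\sigma=\mathbb{Z}_p\sigma$. Hence $X=\mathbb{Z}_p\sigma$ and $\lambda_p(K)\le1$. Lemma~\ref{lem:lower} gives equality.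
\end{proof}

For $p=3$ a dihedral field of degree $2p$ is the Galois closure of a cubic field, and cubic fields can be counted with local conditions. We use the Davenport--Heilbronn theorem with local conditions (Datskovsky--Wright), in the form of \cite[Theorem~8]{BST} applied to maximal orders. For each place $v\le\infty$ let $\Sigma_v$ be a set of isomorphism classes of \'etale cubic $\mathbb{Q}_v$-algebras, and assume that for all large $v$ the set $\Sigma_v$ contains every algebra that is not totally ramified. Let $\operatorname{Disc}_v(R)$ be the power of $v$ that generates the discriminant of $R$. Then the number of cubic fields $L$, up to isomorphism, with $|\operatorname{disc}L|<Y$ and $L\otimes\mathbb{Q}_v\in\Sigma_v$ for all $v$ is asymptotic to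
\begin{equation}\label{eq:DH}
\frac12\Bigl(\sum_{R\in\Sigma_\infty}\frac1{|\operatorname{Aut}R|}\Bigr)\prod_{v<\infty}\Bigl(\Bigl(1-\frac1v\Bigr)\sum_{R\in\Sigma_v}\frac{1}{\operatorname{Disc}_v(R)\,|\operatorname{Aut}R|}\Bigr)\,Y .
\end{equation}
We call the inner sum the \emph{mass} of $\Sigma_v$.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Call $D$ \emph{admissible} if it is negative, fundamental, $\chi_D(3)=1$, and $\chi_D(r)=\varepsilon(r)$ for $r\in S$. Put
\[
\kappa=\prod_{r\in S\cup\{3\}}\frac{1-r^{-1}}{2}\prod_{v\notin S\cup\{3\}}(1-v^{-2}).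
\]
The number of admissible $D$ with $|D|<x$ is asymptotic to $\frac12\kappa x$. This is the count of squarefree integers in progressions, with the following local densities: $\frac14+\frac2{16}=\frac12(1-2^{-2})$ at $2$ (the classes $1$ mod $4$ and $8,12$ mod $16$), $1-v^{-2}$ at odd $v\notin S\cup\{3\}$, and $\frac{r-1}{2r}$ at $r\in S\cup\{3\}$.

Let $D$ be admissible with $\lambda_3(\mathbb{Q}(\sqrt D))\ne1$. Lemma~\ref{lem:dihedral} gives an $S_3$-field $F\supset K=\mathbb{Q}(\sqrt D)$; let $L\subset F$ be a cubic subfield. It has one real and one complex place since $D<0$, and it determines $K$. At $v\ne3$ the extension $F/K$ is unramified, so inertia has order at most $2$: the algebra $L\otimes\mathbb{Q}_v$ is either unramified or of the form $\mathbb{Q}_v\times K_v$ with $K_v$ ramified, and in both cases $\operatorname{disc}L$ and $D$ have the same valuation. At $r\in S_+$ the Frobenius lies in $A_3$, so $L\otimes\mathbb{Q}_r$ is $\mathbb{Q}_r^3$ or the unramified cubic field $\mathbb{Q}_{r^3}$; at $r\in S_-$ it is a transposition, so $L\otimes\mathbb{Q}_r=\mathbb{Q}_r\times\mathbb{Q}_{r^2}$.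 At $3$ the decomposition group lies in $A_3$ and the completion of $F$ lies in $\mathbb{Q}_{3,\infty}$. So $L\otimes\mathbb{Q}_3$ is either $\mathbb{Q}_3^3$, and then $\operatorname{disc}L=D$, or the first layer $\mathbb{Q}_{3,1}$ of $\mathbb{Q}_{3,\infty}$, which is cyclic of conductor $9$ and discriminant $9^2$, and then $\operatorname{disc}L=81D$.

We count these $L$ by \eqref{eq:DH}. The real factor is $\frac12\cdot\frac12$, from $\Sigma_\infty=\{\mathbb{R}\times\mathbb{C}\}$. For $v\notin S\cup\{3\}$ the unramified algebras $\mathbb{Q}_v^3$, $\mathbb{Q}_v\times\mathbb{Q}_{v^2}$, $\mathbb{Q}_{v^3}$ have mass $\frac16+\frac12+\frac13=1$. The algebras $\mathbb{Q}_v\times K_v$ with $K_v$ ramified quadratic have mass $\frac1v$, in accordance with Serre's mass formula: for odd $v$ there are two such fields, of discriminant $v$, and for $v=2$ there are two of discriminant $4$ and four of discriminant $8$, with mass $\frac2{2\cdot4}+\frac4{2\cdot8}=\frac12$. The local factor is therefore $(1-v^{-1})(1+v^{-1})=1-v^{-2}$. For $r\in S_+$ the mass is $\frac16+\frac13=\frac12$,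 and for $r\in S_-$ it is $\frac12$. At $3$ the condition $|D|<x$ means $Y=x$ for $\mathbb{Q}_3^3$, with mass $\frac16$, and $Y=81x$ for $\mathbb{Q}_{3,1}$, with mass $\frac1{81\cdot3}$; the two cases together contribute $(1-\frac13)(\frac16+\frac13)x=\frac{1-3^{-1}}2x$. So the number of such $L$ with $|D|<x$ is asymptotic to $\frac14\kappa x$. Each admissible $D$ with $\lambda_3\ne1$ has at least one $L$, and $L$ determines $D$; so these $D$ form a proportion at most $\frac12+o(1)$ of the admissible ones.
\end{proof}

\section{$L$-values and Cohen's Eisenstein series}\label{sec:cohen}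

From now on $p\ge5$. We replace the Galois-theoretic criterion for $\lambda_p=1$ by an analytic one, which can be read off from the coefficients of a modular form.

\subsection{The $p$-adic $L$-function}

Let $D<0$ be fundamental, $\chi=\chi_D$, and $u=1+p$. For an even primitive Dirichlet character $\xi\ne1$ the $p$-adic $L$-function $L_p(s,\xi)$ is the continuous function on $\mathbb{Z}_p$ with
\[
L_p(1-k,\xi)=\bigl(1-\xi\omega^{-k}(p)\,p^{k-1}\bigr)L(1-k,\xi\omega^{-k})\qquad(k\ge1),
\]
where $\xi\omega^{-k}$ is the primitive character. The character $\chi\omega$ is even, takes values in $\mathbb{Z}_p$, has conductor not divisible by $p^2$ (it is ``of the first kind''), and is nontrivial because $\omega$ has order $p-1>2$. By Iwasawa's theorem \cite[Theorem~7.10]{Washington} there is $g_D\in\mathbb{Z}_p[[T]]$ such that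
\begin{equation}\label{eq:iwasawa}
L_p(s,\chi\omega\psi)=g_D(\zeta_\psi u^s-1)
\end{equation}
for every character $\psi$ of finite order of $\operatorname{Gal}(\mathbb{Q}_\infty/\mathbb{Q})$, where $\zeta_\psi$ is a root of unity of the same order as $\psi$. (To pass from another topological generator $u^c$ of $1+p\mathbb{Z}_p$, $c\in\mathbb{Z}_p^\times$, to $u$, substitute $(1+T)^c$ for $1+T$.) In particular
\begin{equation}\label{eq:interp}
g_D(u^{1-k}-1)=\bigl(1-\chi(p)p^{k-1}\bigr)L(1-k,\chi)\qquad(k\ge1,\ k\equiv1\bmod p-1).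
\end{equation}

\begin{lemma}\label{lem:analytic}
Let $K=\mathbb{Q}(\sqrt D)$.
\begin{enumerate}
\item[(a)] $g_D(0)=(1-\chi(p))\cdot2h(D)/w_D$.
\item[(b)] If $\chi(p)\ne1$ and $p\nmid h(D)$, then $\lambda_p(K)=0$.
\item[(c)] If $\chi(p)=1$ and $p\nmid g_D'(0)$, then $\lambda_p(K)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is \eqref{eq:interp} for $k=1$ together with the class number formula $L(0,\chi)=2h(D)/w_D$. The field $K_n$ is a CM field with real subfield $\mathbb{Q}_n$, and its odd characters are the $\chi\psi$ with $\psi$ a character of $\operatorname{Gal}(\mathbb{Q}_n/\mathbb{Q})$. The relative class number formula reads $h(K_n)/h(\mathbb{Q}_n)=Q_nw_n\prod_\psi\frac12L(0,\chi\psi)$, where $Q_n\in\{1,2\}$ and $w_n$ is the number of roots of unity of $K_n$. We have $p\nmid w_n$, because $p-1$ does not divide $[K_n:\mathbb{Q}]=2p^n$, and $p\nmid h(\mathbb{Q}_n)$. For $\psi\ne1$ the character $\chi\psi$ is ramified at $p$, so the Euler factor disappears and $L(0,\chi\psi)=L_p(0,\chi\omega\psi)=g_D(\zeta_\psi-1)$. Therefore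
\[
\operatorname{ord}_ph(K_n)=\operatorname{ord}_ph(D)+\sum_{\psi\ne1}\operatorname{ord}_pg_D(\zeta_\psi-1).
\]
In case (b) the series $g_D$ is a unit, since $w_D\in\{2,4,6\}$, and the sum is $0$. In case (c) we have $g_D=T\cdot(\text{unit})$. For $1\le j\le n$ there are $\varphi(p^j)$ characters of order $p^j$, each with $\operatorname{ord}_p(\zeta_\psi-1)=1/\varphi(p^j)$, so the sum is $n$.
\end{proof}

The derivative $g_D'(0)$ modulo $p$ is a difference quotient of rational numbers. Indeed $u^{1-k}-1\equiv(1-k)p\pmod{p^2}$, which is $p$ for $k=p$ and $2p$ for $k=2p-1$. So if $\chi(p)=1$, then \eqref{eq:interp} gives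
\begin{equation}\label{eq:deriv}
L(1-p,\chi)\equiv p\,g_D'(0),\qquad L(2-2p,\chi)\equiv2p\,g_D'(0)\pmod{p^2}.
\end{equation}

\begin{example}\label{ex:gauss}
Let $p=5$ and $D=-4$, so that $\chi(5)=1$. From
\[
\sum_{n\ge1}\chi(n)e^{-nt}=\frac1{2\cosh t}=\frac12\Bigl(1-\frac{t^2}{2!}+\frac{5t^4}{4!}-\frac{61t^6}{6!}+\frac{1385t^8}{8!}-\cdots\Bigr)
\]
we read off $L(-4,\chi)=5/2$ and $L(-8,\chi)=1385/2$. The first value is divisible by $5$ exactly once, so $\lambda_5(\mathbb{Q}(i))=1$. The relation $L(-8,\chi)\equiv2L(-4,\chi)\pmod{25}$ implied by \eqref{eq:deriv} is $1385-10=25\cdot55$.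
\end{example}

\subsection{The forms $G_k$}

Let $\vartheta=\sum_{n\in\mathbb{Z}}q^{n^2}$. For $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_0(4)$ its multiplier is
\[
j(\gamma,z)=\vartheta(\gamma z)/\vartheta(z)=\epsilon_d^{-1}\left(\tfrac cd\right)(cz+d)^{1/2},
\]
where $\epsilon_d=1$ or $i$ according as $d\equiv1$ or $3\bmod4$, and $\left(\frac cd\right)$ is Shimura's symbol, which for $c\ne0$ and odd $d$ is the Kronecker symbol and is periodic in $d$ modulo $4|c|$. For a subgroup $\Gamma'\subset\Gamma_0(4)$ of finite index, $M_{k+1/2}(\Gamma')$ is the space of holomorphic $f$ with $f(\gamma z)=j(\gamma,z)^{2k+1}f(z)$ for $\gamma\in\Gamma'$ that are holomorphic at the cusps; the last condition means that $|cz+d|^{-k-1/2}|f(\gamma z)|$ is bounded as $\operatorname{Im}z\to\infty$, for every $\gamma\in SL_2(\mathbb{Z})$. Note that $j(\gamma,z)^2=cz+d$ for $\gamma\in\Gamma_1(4)$.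

For odd $k\ge3$ Cohen's Eisenstein series \cite{Cohen} is a form $H_{k+1/2}=\sum_{n\ge0}H(k,n)q^n\in M_{k+1/2}(\Gamma_0(4))$. If $n\ge1$ and $-n=Df^2$ with $D$ fundamental and $f\ge1$, then
\[
H(k,n)=L(1-k,\chi_D)\,\Sigma_k(f),\qquad\Sigma_k(f)=\sum_{d\mid f}\mu(d)\chi_D(d)d^{k-1}\sigma_{2k-1}(f/d),
\]
and $H(k,n)=0$ for all other $n\ge1$.

Let $D_0$ and $\mathcal{V}$ be as in Theorem~\ref{thm:transfer}. \emph{It suffices to find one $D$ for every $\mathcal{V}$.} For suppose that only $D_1,\dots,D_s$ occur for some $\mathcal{V}$. Since $\chi_{D_i}(p)=1\ne\chi_{D_0}(p)$, the characters $\chi_{D_i}$ and $\chi_{D_0}$ are different, and there are odd primes $v_i\nmid pD_0D_i$ with $\chi_{D_i}(v_i)\ne\chi_{D_0}(v_i)$. A discriminant $D$ that works for $\mathcal{V}\cup\{v_1,\dots,v_s\}$ works for $\mathcal{V}$ and has $\chi_D(v_i)=\chi_{D_0}(v_i)$, so it differs from every $D_i$, a contradiction. Enlarging $\mathcal{V}$, we also assume $\mathcal{V}\ne\emptyset$.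

To impose the local conditions we keep only the coefficients in suitable residue classes. Put $n_0=|D_0|$ and $m=\prod_{v\in\mathcal{V}}v^{e_v}$, with $e_v=\operatorname{ord}_v(D_0)+1$ for odd $v$ and $e_2=\operatorname{ord}_2(D_0)+3$, and let
\[
\mathcal{C}=\{n\ge1:\ n\equiv n_0s^2\ (\mathrm{mod}\ m)\text{ for some }s\in(\mathbb{Z}/m)^\times\}.
\]
If $n\in\mathcal{C}$ and $v\in\mathcal{V}$, then $n/(n_0s^2)$ lies in $1+v\mathbb{Z}_v$ ($v$ odd) or $1+8\mathbb{Z}_2$, which consist of squares; so $n\in n_0(\mathbb{Q}_v^\times)^2$. Moreover $n_0\in\mathcal{C}$ and $p^2n_0\in\mathcal{C}$, and the residue classes defining $\mathcal{C}$ are different from $0$ mod $m$, because $\mathcal{V}\ne\emptyset$ and $v^{e_v}\nmid n_0$. Put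
\[
G_k=\sum_{n\in\mathcal{C}}H(k,n)q^n,\qquad M=16m^2,
\]
so that $p\nmid M$ and $G_k$ has no constant term.

\begin{lemma}\label{lem:modular}
$G_k\in M_{k+1/2}(\Gamma_1(M))$.
\end{lemma}

\begin{proof}
Let $f=H_{k+1/2}$. The part of $f$ supported on $n\equiv a\bmod m$, $n\ge0$, is $\frac1m\sum_{i=0}^{m-1}e^{-2\pi\sqrt{-1}\,ai/m}f(z+i/m)$. So it suffices to treat $f(\alpha z)$ for $\alpha=\left(\begin{smallmatrix}1&i/m\\0&1\end{smallmatrix}\right)$. For $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_1(M)$,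
\[
\gamma'=\alpha\gamma\alpha^{-1}=\begin{pmatrix}a+ic/m&b+i(d-a)/m-i^2c/m^2\\c&d-ic/m\end{pmatrix}\in\Gamma_0(4),
\]
and $f(\alpha\gamma z)=j(\gamma',\alpha z)^{2k+1}f(\alpha z)$. We must show $j(\gamma',\alpha z)=j(\gamma,z)$. Let $d'=d-ic/m$. Then $c\,\alpha z+d'=cz+d$. If $c=0$, then $d'=d$. Otherwise write $c=16m^2c_1$, so that $d-d'=16mic_1$. This is divisible by $4$, so $\epsilon_d=\epsilon_{d'}$, and by $4c_1$, so $\left(\frac cd\right)=\left(\frac{c_1}d\right)=\left(\frac{c_1}{d'}\right)=\left(\frac c{d'}\right)$. For the cusps, write $\alpha\gamma=\gamma_1\beta$ for a given $\gamma\in SL_2(\mathbb{Z})$, with $\gamma_1\in SL_2(\mathbb{Z})$ and $\beta$ rational, upper triangular, of determinant $1$; the bound for $f$ and $\gamma_1$ gives the bound for $f\circ\alpha$ and $\gamma$.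
\end{proof}

We use the two smallest odd $k\ge3$ with $k\equiv1\bmod p-1$, namely $k=p$ and $k=2p-1$. By \eqref{eq:interp} the coefficients of $G_p$ and $G_{2p-1}$ lie in $\mathbb{Z}_{(p)}$.

\begin{lemma}\label{lem:cong}
\begin{enumerate}
\item[(a)] $H(2p-1,n)\equiv H(p,n)\pmod p$ for $n\ge1$.
\item[(b)] Let $\left(\frac{-n}p\right)=1$ and $-n=Df^2$ with $D$ fundamental. Then $\chi_D(p)=1$, and modulo $p^2$ we have $H(p,n)\equiv p\,g_D'(0)\Sigma_p(f)$ and $H(2p-1,n)\equiv2H(p,n)$.
\item[(c)] $H(p,p^2n_0)\not\equiv0\pmod p$.
\end{enumerate}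
\end{lemma}

\begin{proof}
By \eqref{eq:interp}, $L(1-k,\chi_D)\equiv g_D(0)\pmod p$ for both $k$. Also $\Sigma_{2p-1}(f)\equiv\Sigma_p(f)\pmod p$, because the exponents $2p-2,\ p-1$ and $4p-3,\ 2p-1$ are positive and congruent in pairs modulo $p-1$. This gives (a). In (b), $p\nmid Df$ and $\chi_D(p)=\left(\frac{-n}p\right)=1$, and the congruences follow from \eqref{eq:deriv}. In (c), $\Sigma_p(p)=\sigma_{2p-1}(p)-\chi_{D_0}(p)p^{p-1}\equiv1$, so $H(p,p^2n_0)\equiv g_{D_0}(0)=(1-\chi_{D_0}(p))\cdot2h(D_0)/w_{D_0}$, a unit by the hypotheses on $D_0$.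
\end{proof}

Part (c) is the only place where the condition $p\nmid h(D_0)$ is used. Let $P$ be the projection
\[
P\Bigl(\sum a_nq^n\Bigr)=\sum_{\left(\frac{-n}p\right)=1}a_nq^n .
\]
With $\eta=\left(\frac{-1}p\right)$, Euler's criterion gives
\begin{equation}\label{eq:P}
P=\tfrac12\bigl(\theta^{p-1}+\eta\,\theta^{(p-1)/2}\bigr)\quad\text{on }\mathbb{F}_p[[q]],
\end{equation}
and $P$ is $\mathbb{F}_p[[q^p]]$-linear, since $\theta$ is a derivation that kills $\mathbb{F}_p[[q^p]]$. By Lemma~\ref{lem:cong}(b), $P(G_p)$ is divisible by $p$.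

\begin{proposition}\label{prop:key}
$P(G_p)/p\not\equiv0\pmod p$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}, given Proposition~\ref{prop:key}]
There is $n\in\mathcal{C}$ with $\left(\frac{-n}p\right)=1$ and $p^2\nmid H(p,n)$. As $H(p,n)\ne0$, we can write $-n=Df^2$ with $D$ fundamental. By Lemma~\ref{lem:cong}(b), $\chi_D(p)=1$ and $p\nmid g_D'(0)$, so $\lambda_p(\mathbb{Q}(\sqrt D))=1$ by Lemma~\ref{lem:analytic}(c). For $v\in\mathcal{V}$ we have $D\in-n(\mathbb{Q}_v^\times)^2=D_0(\mathbb{Q}_v^\times)^2$. One $D$ for every $\mathcal{V}$ suffices.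
\end{proof}

\section{A model case: divisor sums modulo $49$}\label{sec:model}

Proposition~\ref{prop:key} concerns coefficients modulo $p^2$, whereas the tools that relate $\theta$ to the weight work modulo $p$. The following example in level one has the same structure, and every step can be done by hand.

Let $p=7$. Since $\left(\frac{-1}7\right)=-1$, the projection $P=\frac12(\theta^6-\theta^3)$ keeps the $n$ with $\left(\frac n7\right)=-1$. For such $n$ the involution $d\mapsto n/d$ shows $\sum_{d\mid n}\left(\frac d7\right)=0$, so $7\mid\sigma_3(n)$. We prove that $49\nmid\sigma_3(n)$ for some such $n$ without looking at any value of $\sigma_3$.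

\emph{Two weights.} Let $g_4=\frac1{240}E_4=\frac1{240}+\sum\sigma_3(n)q^n$ and $g_{10}=-\frac1{264}E_4E_6=-\frac1{264}+\sum\sigma_9(n)q^n$. If $7\nmid d$ and $d^6=1+7t$, then $d^3\equiv\left(\frac d7\right)(1+\frac72t)$ and $d^9\equiv\left(\frac d7\right)(1+\frac{21}2t)$ modulo $49$, so $d^9-3d^3\equiv-2\left(\frac d7\right)$. Summing over $d\mid n$ gives $P(g_{10})\equiv3P(g_4)\pmod{49}$, the analog of Lemma~\ref{lem:cong}(b).

\emph{The derivative as a series modulo $7$.} Write $E_6=1+7e$ with $e=-72\sum\sigma_5(n)q^n$, and put $\mathcal{K}=(g_{10}-E_6g_4)/7=-\frac1{880}E_4E_6$. Then $g_{10}=g_4+7(eg_4+\mathcal{K})$, and applying $P$ we get $2P(g_4)/7\equiv P(eg_4+\mathcal{K})\pmod 7$. The series $e$ is the obstacle, since we do not have it as the expansion of a modular form. But $P(e^7g_4)=e^7P(g_4)=0$ modulo $7$, so $e$ may be replaced by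
\[
e-e^7\equiv-2\sum_{7\nmid n}\sigma_5(n)q^n\equiv\tfrac1{12}\theta^5E_2 .
\]
Thus $2P(g_4)/7\equiv P(J)$ with $J=(e-e^7)g_4+\mathcal{K}$. As a check, take the coefficient of $q^3$. On the left, $2\cdot28/7\equiv1$. On the right, $g_4\equiv4+q+2q^2+0\,q^3+\cdots$ and $\sigma_5(1),\sigma_5(2),\sigma_5(3)\equiv1,5,6$ give $-2(4\cdot6+5+2)\equiv1$, and $\mathcal{K}$ contributes $0$ because $7\mid\sigma_9(3)$.

\emph{The operator $\theta$ and the weight.} Level one forms modulo $7$ are weighted homogeneous polynomials in $E_4,E_6$ over $\mathbb{F}_7$, and in each weight the $q$-expansion determines the polynomial. For $f$ of weight $k$ the series $\partial f=12\theta f-kE_2f$ is a form of weight $k+2$. Modulo $7$ we have $E_6\equiv1$ and $E_4^2=E_8\equiv E_2$ as series, so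
\[
\tilde\theta f=\tfrac1{12}\bigl(E_6\,\partial f+kE_4^2f\bigr)
\]
is a form of weight $k+8$ with expansion $\theta f$, and $12\,\tilde\theta f\equiv kE_4^2f$ modulo $E_6$. So $\tilde\theta$ preserves the property of not being divisible by $E_6$, unless $7\mid k$.

\emph{The contradiction.} The form $W=\frac1{12}\tilde\theta^5(E_4^2)$ has weight $48$ and expansion $e-e^7$, and $W\equiv12^{-6}\cdot8\cdot16\cdot24\cdot32\cdot40\,E_4^{12}\equiv E_4^{12}$ modulo $E_6$. So $J$ is the expansion of $\mathcal{J}=Wg_4+E_6^7\mathcal{K}$, of weight $52$, and $\mathcal{J}\equiv\frac1{240}E_4^{13}$ modulo $E_6$. If $P(J)=0$, then $\theta^7J=\theta^4J$, that is $\theta J=\theta^4J$, and so $E_6^4\,\tilde\theta\mathcal{J}=\tilde\theta^4\mathcal{J}$ in weight $84$. The left side is divisible by $E_6$. The right side is not, because the weights $52,60,68,76\equiv3,4,5,6$ are prime to $7$.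

For $g_4$ itself the corresponding weights are $4,12,20,28$. The last is divisible by $7$, and this is why $P(g_4)\equiv0$ is possible. Differentiation in the weight multiplies the form by $W$, whose weight $p^2-1$ is $-1$ modulo $p$, and this shift moves the weight from $\frac{p+1}2$ to $\frac{p-1}2$ modulo $p$, where $P$ can no longer vanish. In the general case divisibility by $E_6$ becomes vanishing at supersingular points, and one step needs a new argument: that the form itself, like $E_4$ here, is nonzero at such a point.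

\section{The derivative at supersingular points}\label{sec:modp}

\subsection{The derivative as a series modulo $p$}

Let $G\in\mathbb{F}_p[[q]]$ be the reduction of $G_p$; then $P(G)=0$. By the von Staudt--Clausen theorem $pB_{p-1}\equiv-1\pmod p$, so
\[
E_{p-1}=1-\frac{2(p-1)}{B_{p-1}}\sum_{n\ge1}\sigma_{p-2}(n)q^n=1+pe,\qquad e\equiv-2\sum_{n\ge1}\sigma_{p-2}(n)q^n\pmod p,
\]
with $e\in\mathbb{Z}_{(p)}[[q]]$. By Kummer's congruence $B_{p+1}/(p+1)\equiv B_2/2=\frac1{12}$, so $E_{p+1}\equiv E_2=1-24\sum\sigma_1(n)q^n\pmod p$. By Lemma~\ref{lem:cong}(a) the form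
\[
\mathcal{K}=(G_{2p-1}-E_{p-1}G_p)/p\in M_{2p-1/2}(\Gamma_1(M))
\]
has coefficients in $\mathbb{Z}_{(p)}$.

\begin{lemma}\label{lem:formula}
Put $W(q)=\frac1{12}\theta^{p-2}E_{p+1}\in\mathbb{F}_p[[q]]$ and $J=W(q)G+\mathcal{K}\in\mathbb{F}_p[[q]]$. Then $P(G_p)/p\equiv P(J)\pmod p$.
\end{lemma}

\begin{proof}
Apply $P$ to $G_{2p-1}=G_p+p(eG_p+\mathcal{K})$. By Lemma~\ref{lem:cong}(b) the left side becomes $2P(G_p)$ modulo $p^2$, so $P(G_p)/p\equiv P(eG+\mathcal{K})\pmod p$. As $e^p\in\mathbb{F}_p[[q^p]]$, we have $P(e^pG)=e^pP(G)=0$, and it remains to show $e-e^p=W(q)$. Now $e^p=-2\sum\sigma_{p-2}(n)q^{pn}$ and $\sigma_{p-2}(pn)\equiv\sigma_{p-2}(n)$, since only the divisors prime to $p$ contribute. So $e-e^p=-2\sum_{p\nmid n}\sigma_{p-2}(n)q^n$. For $p\nmid n$ we have $\sigma_{p-2}(n)\equiv\sum_{d\mid n}d^{-1}=\sigma_1(n)/n\equiv n^{p-2}\sigma_1(n)$, and $-2=-24/12$.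
\end{proof}

\subsection{Modular forms modulo $p$}

Since $M\ge5$ and $p\nmid M$, the curve $X_1(M)$ is a fine moduli space; we use the model in which $q$-expansions at $\infty$ are rational. Let $X_M$ be its fiber over $\overline{\mathbb{F}}_p$, a complete, smooth, irreducible curve, let $\underline\omega$ be the line bundle of invariant differentials of the universal curve, and put $\mathcal{M}_k=H^0(X_M,\underline\omega^k)$ for $k\in\mathbb{Z}$. The $q$-expansion $f(q)$ of $f\in\mathcal{M}_k$ is defined by $f=f(q)\,\omega_{\mathrm{can}}^k$ on the Tate curve. We use the following standard facts.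
\begin{enumerate}
\item[(F1)] $\deg\underline\omega>0$; so $\mathcal{M}_k=0$ for $k<0$ and $\mathcal{M}_0=\overline{\mathbb{F}}_p$.
\item[(F2)] ($q$-expansion principle) The map $f\mapsto f(q)$ is injective on each $\mathcal{M}_k$, and a form in $M_k(\Gamma_1(M))$ with coefficients in $\mathbb{Z}_{(p)}$ reduces to an element of $\mathcal{M}_k$ with the reduced expansion.
\item[(F3)] The Hasse invariant $A\in\mathcal{M}_{p-1}$ has $A(q)=1$, and its zeros are simple and are exactly the supersingular points (Igusa).
\item[(F4)] There is an isomorphism $\mathrm{KS}\colon\underline\omega^2\cong\Omega^1(\log\text{cusps})$ (Kodaira--Spencer), with $\mathrm{KS}(\omega_{\mathrm{can}}^2)=dq/q$.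
\end{enumerate}
Near a supersingular point $x_0$ choose a generator $\xi$ of $\underline\omega$, write $A=x\,\xi^{p-1}$, and define $g'$ for a local function $g$ by $dg=g'\,\mathrm{KS}(\xi^2)$. By (F3), $x$ is a local parameter, so $x'$ is a unit at $x_0$.

\begin{lemma}[Katz's operator]\label{lem:katz}
There is a linear map $\tilde\theta\colon\mathcal{M}_k\to\mathcal{M}_{k+p+1}$ with $(\tilde\theta f)(q)=\theta(f(q))$. Near a supersingular point, for $f=h\,\xi^k$,
\begin{equation}\label{eq:katz}
\tilde\theta f=(xh'+kx'h)\,\xi^{k+p+1}.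
\end{equation}
\end{lemma}

\begin{proof}
On the ordinary locus $A$ does not vanish, so \'etale locally there is a section $a$ of $\underline\omega$ with $a^{p-1}=A$, unique up to $\mathbb{F}_p^\times$. Write $f=\phi a^k$ and $d\phi=\psi\,\mathrm{KS}(a^2)$, and set $\tilde\theta f=A\psi a^{k+2}$. Replacing $a$ by $\zeta a$ with $\zeta\in\mathbb{F}_p^\times$ replaces $\phi,\psi$ by $\zeta^{-k}\phi,\zeta^{-k-2}\psi$, so $\tilde\theta f$ is a well-defined section on the ordinary locus, cusps included. On the Tate curve take $a=\omega_{\mathrm{can}}$; then $\phi=f(q)$ and $\psi=\theta f(q)$. Near a supersingular point write $a=\alpha\xi$ with $\alpha^{p-1}=x$, so that $d\alpha/\alpha=-dx/x$. Then $\phi=h\alpha^{-k}$, $d\phi=\alpha^{-k}(dh+kh\,dx/x)$, and $\mathrm{KS}(a^2)=\alpha^2\mathrm{KS}(\xi^2)$. Hence $\psi=\alpha^{-k-2}(h'+khx'/x)$, which gives \eqref{eq:katz}; the right side is regular at $x_0$.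
\end{proof}

\begin{lemma}\label{lem:ss}
Let $x_0$ be a supersingular point and $f\in\mathcal{M}_k$.
\begin{enumerate}
\item[(a)] If $f(x_0)\ne0$ and $p\nmid k$, then $(\tilde\theta f)(x_0)\ne0$.
\item[(b)] If $f\ne0$ and $\tilde\theta f=0$, then $\operatorname{ord}_{x_0}f\equiv-k\pmod p$.
\item[(c)] If $k$ is congruent modulo $p$ to one of $1,2,\dots,\frac{p-1}2$ and $P(f(q))=0$, then $f(x_0)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is \eqref{eq:katz} at $x=0$. For (b) write $h=x^iy$ with $y$ a unit; then $xh'+kx'h=x^i\bigl((i+k)x'y+xy'\bigr)$, and the bracket vanishes at $x_0$ only if $p\mid i+k$.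

For (c), we have $\theta^{p-1}f(q)+\eta\,\theta^{(p-1)/2}f(q)=0$ by \eqref{eq:P}. As it stands this relation is of no use, because on the way to $\tilde\theta^{p-1}f$ we meet a weight divisible by $p$. So we apply $\theta$ once more and use $\theta^p=\theta$ to get $\theta f(q)+\eta\,\theta^{(p+1)/2}f(q)=0$. The forms $A^{(p+1)/2}\tilde\theta f$ and $\tilde\theta^{(p+1)/2}f$ both have weight $k+\frac{(p+1)^2}2$, so by (F2)
\[
A^{(p+1)/2}\,\tilde\theta f+\eta\,\tilde\theta^{(p+1)/2}f=0 .
\]
Hence $\tilde\theta^{(p+1)/2}f$ vanishes at $x_0$. The weights to which $\tilde\theta$ is applied are $k+i(p+1)\equiv k+i$ for $0\le i\le\frac{p-1}2$, and they are congruent to integers between $1$ and $p-1$. If $f(x_0)\ne0$, repeated use of (a) gives a contradiction.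
\end{proof}

\begin{lemma}\label{lem:W}
The form $W=\frac1{12}\tilde\theta^{p-2}E_{p+1}\in\mathcal{M}_{p^2-1}$ has expansion $W(q)$ and is nonzero at every supersingular point.
\end{lemma}

\begin{proof}
The discriminant form $\Delta$ satisfies $\theta\Delta=E_2\Delta\equiv E_{p+1}\Delta$, so $\tilde\theta\Delta=E_{p+1}\Delta$ in $\mathcal{M}_{p+13}$. Since $\Delta$ vanishes only at cusps and $p\nmid12$, Lemma~\ref{lem:ss}(a) shows that $E_{p+1}$ is nonzero at supersingular points. In forming $W$ the operator $\tilde\theta$ is applied in the weights $i(p+1)\equiv i$, $1\le i\le p-2$, and (a) applies each time.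
\end{proof}

The forms $G_p$ and $\mathcal{K}$ have half-integral weight. Multiplying by an odd power of $\vartheta$ repairs this, and the power $\vartheta^p$ has the advantage that modulo $p$ it lies in $\mathbb{F}_p[[q^p]]$, so that multiplication by it commutes with $\theta$ and $P$. The multipliers of $G_p\vartheta^p$ and $\mathcal{K}\vartheta^p$ on $\Gamma_1(M)$ are $j^{3p+1}$ and $j^{5p-1}$, with even exponents. By (F2) we obtain
\[
\hat G\in\mathcal{M}_{(3p+1)/2},\quad\hat G(q)=\vartheta^pG,\qquad\qquad\hat{\mathcal{K}}\in\mathcal{M}_{(5p-1)/2},\quad\hat{\mathcal{K}}(q)=\vartheta^p\mathcal{K}.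
\]
The weight of $\hat G$ is $\frac{p+1}2$ modulo $p$, just outside the range of Lemma~\ref{lem:ss}(c), as in the model case.

\subsection{Nonvanishing of $\hat G$ and the end of the proof}

If $\hat G$ vanished at all supersingular points, its weight could be lowered by $p-1$. We show that the part of $G$ supported on multiples of $p$, which is nonzero because of $D_0$, would then come from a form of weight at most $0$.

\begin{lemma}\label{lem:Gss}
The form $\hat G$ is nonzero at some supersingular point.
\end{lemma}

\begin{proof}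
Otherwise $\hat G=A\hat G_1$ with $\hat G_1\in\mathcal{M}_{(p+3)/2}$, by (F3). Put
\[
\mathcal{G}=A^{(p+1)/2}\hat G_1+\eta\,\tilde\theta^{(p-1)/2}\hat G_1\in\mathcal{M}_{k_0},\qquad k_0=\frac{p+3}2+\frac{p^2-1}2=\frac{p^2+p+2}2\equiv1\pmod p.
\]
Since $P(G)=0$, we have $\eta\,\theta^{(p-1)/2}G=-\theta^{p-1}G$, so $\mathcal{G}(q)=\vartheta^pG_0$, where $G_0=G-\theta^{p-1}G$ is the part of $G$ supported on multiples of $p$. By Lemma~\ref{lem:cong}(c) the coefficient of $q^{p^2n_0}$ in $G_0$ is nonzero, so $\mathcal{G}\ne0$. On the other hand $\mathcal{G}(q)\in\mathbb{F}_p[[q^p]]$, so $\tilde\theta\mathcal{G}=0$. By Lemma~\ref{lem:ss}(b) the order of $\mathcal{G}$ at each supersingular point is $-1$ modulo $p$, hence at least $p-1$. So $\mathcal{G}=A^{p-1}\mathcal{G}_1$, where $\mathcal{G}_1$ has weight $k_0-(p-1)^2=p(5-p)/2\le0$. By (F1), $\mathcal{G}_1$ is zero for $p\ge7$ and constant for $p=5$; in the second case the constant is the constant term of $\vartheta^5G_0$, which is $0$. So $\mathcal{G}=0$, a contradiction.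
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The series $\vartheta^pJ=W(q)\hat G(q)+\hat{\mathcal{K}}(q)$ is the expansion of
\[
\mathcal{J}=W\hat G+A^p\hat{\mathcal{K}}\in\mathcal{M}_{k_1},\qquad k_1=p^2-1+\frac{3p+1}2=p(p-1)+\frac{5p-1}2\equiv\frac{p-1}2\pmod p.
\]
At a supersingular point $x_0$ with $\hat G(x_0)\ne0$ we have $\mathcal{J}(x_0)=W(x_0)\hat G(x_0)\ne0$, by Lemma~\ref{lem:W}. Lemma~\ref{lem:ss}(c) gives $0\ne P(\mathcal{J}(q))=\vartheta^pP(J)$, and Lemma~\ref{lem:formula} finishes the proof.
\end{proof}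

This completes the proof of Theorem~\ref{thm:transfer}.

\section{Class numbers and the trace formula}\label{sec:trace}

We turn to Proposition~\ref{prop:start}. The trace of a Hecke operator on a definite quaternion algebra is a sum of class numbers of imaginary quadratic orders, and the algebra and the level decide which orders appear. If the trace is prime to $p$, so is one of the class numbers.

\subsection{Newforms and quaternionic forms}

All newforms have weight $2$, trivial character, and squarefree level $N_f$. To such an $f=\sum a_n(f)q^n$ is attached $\rho_f\colon G_{\mathbb{Q}}\to GL_2(\overline{\mathbb{Q}}_p)$, with determinant $\chi_{\mathrm{cyc}}$, unramified outside $pN_f$, and $\operatorname{tr}\rho_f(\operatorname{Frob}_q)=a_q(f)$ for $q\nmid pN_f$. For every $v\mid N_f$, including $v=p$,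
\begin{equation}\label{eq:steinberg}
\rho_f|_{G_v}\sim\lambda_{f,v}\otimes\begin{pmatrix}\chi_{\mathrm{cyc}}&*\\0&1\end{pmatrix},\qquad\lambda_{f,v}\text{ unramified},\ \lambda_{f,v}^2=1;
\end{equation}
see \cite[Theorem~3.1]{DDT}. Let $\bar\rho_f$ be the semisimplified reduction of $\rho_f$, over $\overline{\mathbb{F}}_p$.

Let $B$ be the definite quaternion algebra over $\mathbb{Q}$ ramified at $\infty$ and at a finite set $\Sigma$ of primes, $|\Sigma|$ odd, and let $\delta_B=\prod_{v\in\Sigma}v$. Let $\mathcal{R}$ be an Eichler order of squarefree level $N^+$ prime to $\delta_B$: the completion $\mathcal{R}_v$ is the maximal order of the division algebra $B_v$ for $v\in\Sigma$, is isomorphic to $\left(\begin{smallmatrix}\mathbb{Z}_v&\mathbb{Z}_v\\v\mathbb{Z}_v&\mathbb{Z}_v\end{smallmatrix}\right)$ for $v\mid N^+$, and to $M_2(\mathbb{Z}_v)$ otherwise. Put $\hat B=B\otimes\hat{\mathbb{Z}}$ and $U=\hat{\mathcal{R}}^\times$. The reduced norm satisfies $\operatorname{Nrd}(B^\times)=\mathbb{Q}_{>0}$, $\operatorname{Nrd}(U)=\hat{\mathbb{Z}}^\times$, $\operatorname{Nrd}(\hat B^\times)=\hat{\mathbb{Q}}^\times=\mathbb{Q}_{>0}\hat{\mathbb{Z}}^\times$.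 For a ring $\Lambda$ let $\mathcal{A}(\mathcal{R},\Lambda)$ be the module of $\Lambda$-valued functions on the finite set $B^\times\backslash\hat B^\times/U$. For a prime $q\nmid\delta_BN^+$ let $g_q=\operatorname{diag}(q,1)\in GL_2(\mathbb{Q}_q)$, write $Ug_qU=\bigsqcup_{i=0}^qg_iU$, and put $(T_qf)(x)=\sum_if(xg_i)$. The center $\hat{\mathbb{Q}}^\times=\mathbb{Q}_{>0}\hat{\mathbb{Z}}^\times$ acts trivially on these functions. By the Jacquet--Langlands correspondence, as a module for the $T_q$ with $q\nmid\delta_BN^+$,
\begin{equation}\label{eq:JL}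
\mathcal{A}(\mathcal{R},\overline{\mathbb{Q}}_p)\cong(\text{constants})\oplus\bigoplus_fV_f,\qquad\dim V_f=m_f:=\#\{\text{divisors of }\delta_BN^+/N_f\},
\end{equation}
where $f$ runs over the newforms with $\delta_B\mid N_f\mid\delta_BN^+$, and $T_q$ acts by $q+1$ on constants and by $a_q(f)$ on $V_f$. (One-dimensional automorphic representations factor through $\operatorname{Nrd}$ and give only constants, since $\mathbb{Q}_{>0}\backslash\hat{\mathbb{Q}}^\times/\hat{\mathbb{Z}}^\times$ is a point.) The feature of \eqref{eq:JL} that we use repeatedly is that only forms that are new at the primes of $\Sigma$ occur.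

An embedding $\phi$ of a quadratic algebra into $B$ (or $B_v$) is an \emph{optimal embedding} of an order $O$ into $\mathcal{R}$ if $\phi^{-1}(\mathcal{R})=O$. Let $m_v(O)$ be the number of optimal embeddings $O_v\to\mathcal{R}_v$ modulo conjugation by $\mathcal{R}_v^\times$, and $h(O)=|\operatorname{Pic}O|$.

\begin{lemma}[Eichler's trace formula]\label{lem:eichler}
Let $N=\delta_BN^+$. For a prime $q\nmid N$,
\begin{equation}\label{eq:trace}
\operatorname{Tr}\bigl(T_q\mid\mathcal{A}(\mathcal{R},\mathbb{Z})\bigr)=\sum_{t^2<4q}\ \sum_{O\ni X}\frac{h(O)}{|O^\times|}\prod_{v\mid N}m_v(O),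
\end{equation}
where $O$ runs over the orders containing $X$ of the imaginary quadratic field $K=\mathbb{Q}[X]/(X^2-tX+q)$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_s$ represent the double cosets and put $R_i=B\cap x_i\hat{\mathcal{R}}x_i^{-1}$, so that $R_i^\times=B^\times\cap x_iUx_i^{-1}$ is finite. The diagonal entry of $T_q$ at $x_i$ is the number of cosets $gU\subset Ug_qU$ with $x_ig\in B^\times x_iU$. These cosets are the $x_i^{-1}bx_iU$ with $b\in B^\times/R_i^\times$ and $x_i^{-1}bx_i\in Ug_qU$. The set $Ug_qU$ consists of the elements of $\hat{\mathcal{R}}$ with norm in $q\hat{\mathbb{Z}}^\times$, so the condition says $b\in R_i$ and $\operatorname{Nrd}b=q$. Hence the trace is $\sum_i\#\{b\in R_i:\operatorname{Nrd}b=q\}/|R_i^\times|$.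

Such a $b$ is not rational, as $q$ is not a square, so its trace $t$ satisfies $t^2<4q$, and $X\mapsto b$ is an optimal embedding into $R_i$ of a unique order $O\ni X$. The group $R_i^\times$ acts on the optimal embeddings $O\to R_i$ by conjugation; the centralizer of $K$ in $B$ is $K$, so each stabilizer is $O^\times$ and each orbit has $|R_i^\times|/|O^\times|$ elements. It remains to show that the total number of orbits, over all $i$, is $h(O)\prod_{v\mid N}m_v(O)$.

If $K$ does not embed in $B$, then $K_v$ does not embed in $B_v$ for some $v\in\Sigma$, and both numbers are $0$. Otherwise fix $K\subset B$ and let $\mathcal{X}=\{x\in\hat B^\times:K\cap x\hat{\mathcal{R}}x^{-1}=O\}$. By the Skolem--Noether theorem every embedding is $y\mapsto\beta^{-1}y\beta$ with $\beta\in K^\times\backslash B^\times$; it is optimal for $O$ and $R_i$ if and only if $\beta x_i\in\mathcal{X}$. Each element of $\hat B^\times/U$ is $\beta x_iU$ with $i$ unique and $\beta$ unique in $B^\times/R_i^\times$, so the orbits correspond to $K^\times\backslash\mathcal{X}/U$.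 The condition defining $\mathcal{X}$ is local, and the same argument over $\mathbb{Q}_v$ shows that $\hat K^\times\backslash\mathcal{X}/U$ has $\prod_vm_v(O)$ elements. For $v\nmid N$, the number $m_v(O)$ counts lattices in $K_v$ with ring of multipliers $O_v$, modulo $K_v^\times$; such lattices are free over $O_v$ because $O_v$ is a quadratic order, so $m_v(O)=1$. Finally, the fiber of $K^\times\backslash\mathcal{X}/U\to\hat K^\times\backslash\mathcal{X}/U$ over the class of $x$ is $K^\times\backslash\hat K^\times/(\hat K^\times\cap xUx^{-1})=K^\times\backslash\hat K^\times/\hat O^\times=\operatorname{Pic}O$.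
\end{proof}

\begin{example}\label{ex:trace}
Let $\Sigma=\{5\}$, $N^+=1$, $q=2$. There are no cusp forms of weight $2$ on $\Gamma_0(5)$, so the trace is $q+1=3$. The discriminants $t^2-8$ are $-8,-7,-7,-4,-4$, all fundamental, with class number $1$. The prime $5$ splits in $\mathbb{Q}(i)$, so $m_5=0$ there. It is inert in the other fields, where $m_5=|K_5^\times\backslash B_5^\times/\mathcal{R}_5^\times|=|\mathbb{Z}/2\mathbb{Z}|=2$, by $\operatorname{ord}_5\operatorname{Nrd}$. The right side of \eqref{eq:trace} is $3\cdot\frac12\cdot2=3$. Since $5\nmid3$, the formula by itself predicts a field in which $5$ does not split and the class number is prime to $5$.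
\end{example}

\subsection{A trace that is prime to $p$}

To force $p$ and the primes of $S_-$ not to split we put them in $\Sigma$; to force the primes of $S_+$ not to be inert we put them in $N^+$; to exclude ramification at $r\in S$ we take $q$ to be a nonresidue modulo $r$. We then need such a $q$ with trace prime to $p$. Modulo $p$, the trace is the trace of $\operatorname{Frob}_q$ on the sum of $1\oplus\omega$ and the $\bar\rho_f$, and it vanishes identically if every irreducible constituent occurs with multiplicity divisible by $p$. The trivial character occurs at least once, but we have no control over the number of $f$ with $\bar\rho_f\cong1\oplus\omega$. We therefore arrange, at the cost of enlarging the level, that some irreducible two-dimensional representation occurs exactly once.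

\begin{proposition}\label{prop:alone}
Let $p\ge5$. There are an odd prime $v_0\notin S\cup\{p\}$, disjoint finite sets $S_0$ and $Q$ of primes different from $p$ with $S\cup\{v_0\}\subset S_0$, and a surjective representation $\bar\rho\colon G_{\mathbb{Q}}\to GL_2(\mathbb{F}_p)$ such that
\begin{enumerate}
\item[(a)] for $v\in S_0$ the group $\bar\rho(I_v)$ is unipotent and nontrivial;
\item[(b)] for $N=p\prod_{v\in S_0\cup Q}v$ there is exactly one newform $f$ of level $N$ with $\bar\rho_f\cong\bar\rho$.
\end{enumerate}
\end{proposition}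

The proof occupies Sections~\ref{sec:unique} and~\ref{sec:raising}. Granting it, let $\Sigma=\{p\}\cup S_-\cup Q$, together with $v_0$ if this is needed to make $|\Sigma|$ odd, and let $\mathcal{R}\subset B$ be an Eichler order of level $N^+=N/\delta_B$. The primes of $S_+$ divide $N^+$.

\begin{lemma}\label{lem:q}
There is a prime $q\nmid N$ with $\left(\frac qr\right)=-1$ for all $r\in S$ and $p\nmid\operatorname{Tr}(T_q\mid\mathcal{A}(\mathcal{R},\mathbb{Z}))$.
\end{lemma}

\begin{proof}
Let $\mathbf{V}=1\oplus\omega\oplus\bigoplus_f\bar\rho_f^{\,\oplus m_f}$, the sum over the newforms with $\delta_B\mid N_f\mid N$, and let $\Theta$ be its trace. By \eqref{eq:JL}, $\Theta(\operatorname{Frob}_q)$ is the reduction of $\operatorname{Tr}T_q$ for $q\nmid N$. If $\bar\rho_f\cong\bar\rho$, then $N_f$ is divisible by the primes of $S_0$, where $\bar\rho$ is ramified, and by those of $Q\cup\{p\}\subset\Sigma$; so $N_f=N$ and $m_f=1$. (This is why $Q$ is put into $\Sigma$.) By Proposition~\ref{prop:alone}(b), $\bar\rho$ has multiplicity exactly $1$ in $\mathbf{V}$.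

Let $\kappa_r$ be the quadratic character of $G_{\mathbb{Q}}$ of conductor $r$, so $\kappa_r(\operatorname{Frob}_q)=\left(\frac qr\right)$, and $\kappa_{S'}=\prod_{r\in S'}\kappa_r$ for $S'\subseteq S$. Suppose the lemma fails. Then $\Theta\cdot\prod_{r\in S}(1-\kappa_r)$ vanishes at $\operatorname{Frob}_q$ for all $q\nmid N$, hence on $G_{\mathbb{Q}}$ by Chebotarev's theorem:
\[
\sum_{S'\subseteq S}(-1)^{|S'|}\operatorname{tr}(\mathbf{V}\otimes\kappa_{S'})=0 .
\]
The traces of pairwise nonisomorphic irreducible $\overline{\mathbb{F}}_p$-representations are linearly independent. So the coefficient of $\operatorname{tr}\bar\rho$, which is $\sum_{S'}(-1)^{|S'|}\operatorname{mult}(\bar\rho\otimes\kappa_{S'},\mathbf{V})$, is $0$ modulo $p$. Let $S'\ne\emptyset$ and $r\in S'$. By \eqref{eq:steinberg}, elements of $I_r$ have only the eigenvalue $1$ on $\mathbf{V}$, while an element of $I_r$ with $\kappa_r=-1$ has both eigenvalues $-1$ on $\bar\rho\otimes\kappa_{S'}$. So only $S'=\emptyset$ contributes, and $1\equiv0\pmod p$, which is absurd.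
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:start}]
Take $q$ as in Lemma~\ref{lem:q}. Since $|O^\times|\in\{2,4,6\}$ is prime to $p$, some term of \eqref{eq:trace} is a $p$-adic unit: there are $t$ and an order $O\ni X$ in $K=\mathbb{Q}(\sqrt{D_0})$, $D_0<0$ fundamental, with $p\nmid h(O)$ and $m_v(O)\ne0$ for all $v\mid N$. The group $\operatorname{Pic}O$ surjects onto the class group of $K$, so $p\nmid h(D_0)$. The algebra $K_p$ embeds in the division algebra $B_p$, so it is a field and $\chi_{D_0}(p)\ne1$. Let $r\in S$. As $4q$ is a nonresidue modulo $r$, we have $r\nmid t^2-4q$; since $\operatorname{disc}O$ divides $t^2-4q$, the order $O_r$ is maximal and $r$ is unramified in $K$. If $r\in S_-$, then $K_r$ embeds in the division algebra $B_r$, so $r$ is inert. If $r\in S_+$, then $O_r$ embeds in $\left(\begin{smallmatrix}\mathbb{Z}_r&\mathbb{Z}_r\\r\mathbb{Z}_r&\mathbb{Z}_r\end{smallmatrix}\right)$, and the upper left entry modulo $r$ is a ring homomorphism $O_r/rO_r\to\mathbb{F}_r$. There is no ring homomorphism $\mathbb{F}_{r^2}\to\mathbb{F}_r$,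 so $r$ splits.
\end{proof}

\section{A residual representation without deformations}\label{sec:unique}

Two newforms of level $N$ with the same $\bar\rho$ give a nontrivial first-order deformation of $\bar\rho$ of the shape \eqref{eq:steinberg} at every $v\mid N$. Such deformations are classified by a Selmer group. We take $\bar\rho$ from an elliptic curve and add primes to the level until the Selmer group is zero.

\subsection{An elliptic curve}

We need $\bar\rho$ modular, surjective, and ramified at all primes other than $p$ of its level, which must be squarefree and divisible by $p$ and by the primes of $S$. A curve with full rational $2$-torsion and small valuations of the discriminant has these properties.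

Choose an odd prime $v_0\notin S\cup\{p\}$ and let $a=\pm pv_0\prod_{r\in S}r$, with the sign such that $a\equiv-1\pmod4$. There is $b>0$ with $b\equiv1\pmod{2a}$ such that $b$ and $c=a+16b$ are squarefree. Indeed, primes dividing $2a$ divide neither $b$ nor $c$; for every other prime $\ell$ at most two classes of $b$ modulo $\ell^2$ are bad; among the first $Y$ terms of the progression only $\ell=O(\sqrt Y)$ matter; and $\sum_{\ell\ge3}2/\ell^2\le2(\pi^2/8-1)<0.47$, so at most $0.47Y+O(\sqrt Y)$ terms are bad. The integers $a,b,c$ are odd, squarefree, and pairwise coprime. Let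
\[
E:\ y^2=x(x-a)(x+16b).
\]
The substitution $x=4X$, $y=8Y+4X$ gives the integral model $Y^2+XY=X^3+\frac{16b-a-1}4X^2-abX$, with $c_4=a^2+16ab+256b^2$ and discriminant $(abc)^2$. Modulo a prime dividing $a$, $b$, or $c$, the invariant $c_4$ is $256b^2$, $a^2$, or $a^2$, a unit. So $E$ is semistable of conductor $N_E=|abc|$, and $\operatorname{ord}_v(j_E)=-2$ for $v\mid N_E$. Let $S_0$ be the set of primes $v\mid N_E$, $v\ne p$; it contains $S\cup\{v_0\}$, and $p\mid N_E$.

Let $\bar\rho$ be the representation on $E[p]$, with $\det\bar\rho=\omega$. For $v\mid N_E$, Tate's theory identifies $E(\overline{\mathbb{Q}}_v)$ with $\overline{\mathbb{Q}}_v^\times/q_v^{\mathbb{Z}}$, $\operatorname{ord}_vq_v=2$, up to a twist by an unramified character $\lambda_v$ with $\lambda_v^2=1$. Hence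
\begin{equation}\label{eq:tate}
\bar\rho|_{G_v}\sim\lambda_v\otimes\begin{pmatrix}\omega&*\\0&1\end{pmatrix},
\end{equation}
where $*$ is the Kummer class of $q_v$. For $v\in S_0$ inertia acts unipotently, and nontrivially because $p\nmid\operatorname{ord}_vq_v$. This is Proposition~\ref{prop:alone}(a).

\begin{lemma}\label{lem:surj}
The representation $\bar\rho$ is surjective.
\end{lemma}

\begin{proof}
Suppose that $\bar\rho$ is reducible. Its two characters are unramified outside $p$, and on $I_p$ they are $\omega$ and $1$. A character unramified at all primes is trivial, so they are $1$ and $\omega$. If the trivial character is a subrepresentation, $E$ has a rational point of order $p$; if it is the quotient by a line $C$, then $E/C$ has one. In both cases the curve has full rational $2$-torsion, hence at least $4p\ge20$ rational torsion points, while Mazur's theorem allows at most $16$. So $\bar\rho$ is irreducible. Its image contains an element of order $p$, from $I_{v_0}$, and a subgroup of $GL_2(\mathbb{F}_p)$ of order divisible by $p$ that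 fixes no line contains $SL_2(\mathbb{F}_p)$. Finally $\det\bar\rho=\omega$ is surjective.
\end{proof}

\subsection{Selmer groups}

We recall the tools. Let $V$ be a finite-dimensional $\mathbb{F}_p$-representation of $G_{\mathbb{Q}}$, $V^*=\operatorname{Hom}(V,\mathbb{F}_p(1))$, and $h^i_v(V)=\dim H^i(G_v,V)$. For a prime $v$, local Tate duality is a perfect pairing between $H^i(G_v,V)$ and $H^{2-i}(G_v,V^*)$, and $h_v^1=h_v^0+h_v^2$ for $v\ne p$, while $h_p^1=h_p^0+h_p^2+\dim V$. If $v\ne p$ and $V$ is unramified at $v$, the unramified classes form the subspace $H^1_{\mathrm{ur}}(G_v,V)\cong V/(\operatorname{Frob}_v-1)V$, of dimension $h^0_v(V)$, and its annihilator is $H^1_{\mathrm{ur}}(G_v,V^*)$. Given subspaces $\mathcal{L}_v\subset H^1(G_v,V)$, unramified for almost all $v$, let $\mathrm{Sel}\subset H^1(\mathbb{Q},V)$ be the classes with restriction in $\mathcal{L}_v$ for all $v$, and let $\mathrm{Sel}^*\subset H^1(\mathbb{Q},V^*)$ be defined by the annihilators $\mathcal{L}_v^\perp$. Wiles' formula is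
\begin{equation}\label{eq:wiles}
\dim\mathrm{Sel}-\dim\mathrm{Sel}^*=\dim V^{G_{\mathbb{Q}}}-\dim(V^*)^{G_{\mathbb{Q}}}+\sum_{v\le\infty}\bigl(\dim\mathcal{L}_v-h_v^0(V)\bigr).
\end{equation}

Let $\mathrm{ad}^0$ be the space of trace zero endomorphisms of $\bar\rho$, with basis $e_{12}$, $e_0=\operatorname{diag}(1,-1)$, $e_{21}$. It is irreducible under $SL_2(\mathbb{F}_p)$ and self-dual by the trace form, so $(\mathrm{ad}^0)^*=\mathrm{ad}^0(1)$, and neither module has global invariants.

Call a prime $\ell\nmid N_E$ \emph{nice} if $\ell^2\not\equiv1\pmod p$ and $\bar\rho(\operatorname{Frob}_\ell)\sim\operatorname{diag}(\ell,1)$. At a nice prime $\bar\rho$ has the shape \eqref{eq:tate} with $\lambda_\ell=1$ and $*=0$, so a lift of the shape \eqref{eq:steinberg} is conceivable. For $v\mid N_E$ or $v$ nice, let $L_v\subset\bar\rho$ be the line on which $G_v$ acts by $\lambda_v\omega$ in \eqref{eq:tate}: it is the $I_v$-fixed line for $v\in S_0$, the line on which $I_p$ acts by $\omega$ for $v=p$, and the $v$-eigenline of Frobenius for $v$ nice. Put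
\[
\mathfrak{n}_v=\operatorname{Hom}(\bar\rho/L_v,L_v)\cong\mathbb{F}_p(1),\qquad\mathcal{L}_v=\operatorname{im}\bigl(H^1(G_v,\mathfrak{n}_v)\to H^1(G_v,\mathrm{ad}^0)\bigr).
\]
For a finite set $Q$ of nice primes let $\mathrm{Sel}_Q$ be defined by $\mathcal{L}_v$ for $v\mid N_E$ and $v\in Q$, by the unramified condition at the other primes, and by $0=H^1(\mathbb{R},\mathrm{ad}^0)$ at $\infty$.

\begin{lemma}\label{lem:balanced}
$\dim\mathrm{Sel}_Q=\dim\mathrm{Sel}_Q^*$.
\end{lemma}

\begin{proof}
Let $v\mid N_E$ or $v\in Q$. The exact sequence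
\[
0\to H^0(\mathfrak{n}_v)\to H^0(\mathrm{ad}^0)\to H^0(\mathrm{ad}^0/\mathfrak{n}_v)\to H^1(\mathfrak{n}_v)\to\mathcal{L}_v\to0
\]
gives $\dim\mathcal{L}_v-h_v^0(\mathrm{ad}^0)=h_v^1(\mathfrak{n}_v)-h_v^0(\mathfrak{n}_v)-h_v^0(\mathrm{ad}^0/\mathfrak{n}_v)$. Since $h_v^2(\mathbb{F}_p(1))=h_v^0(\mathbb{F}_p)=1$, the difference $h_v^1(\mathfrak{n}_v)-h_v^0(\mathfrak{n}_v)$ is $1$ for $v\ne p$ and $2$ for $v=p$. In a basis adapted to $L_v$ we have $\mathfrak{n}_v=\mathbb{F}_pe_{12}$; the class of $e_0$ spans a trivial line in $\mathrm{ad}^0/\mathfrak{n}_v$, with quotient $\mathbb{F}_p(-1)$. We claim $h_v^0(\mathrm{ad}^0/\mathfrak{n}_v)=1$. For $v=p$ and $v\in Q$ the character $\omega^{-1}$ of $G_v$ is nontrivial. For $v\in S_0$ some element of $I_v$ acts as $\left(\begin{smallmatrix}1&z\\0&1\end{smallmatrix}\right)$ with $z\ne0$, and conjugation by it sends $e_{21}$ to $e_{21}+ze_0-z^2e_{12}$, so no vector with nonzero $e_{21}$-coordinate is fixed. The local terms in \eqref{eq:wiles} are therefore $0$ for $v\in S_0\cup Q$ and $1$ for $v=p$. At $\infty$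 complex conjugation acts as $\operatorname{diag}(1,-1)$, so $h^0_\infty=1$ and the term is $-1$. The unramified terms are $0$.
\end{proof}

\begin{lemma}\label{lem:H1}
Let $\mathcal{G}=GL_2(\mathbb{F}_p)$, $p\ge5$. Then $H^1(\mathcal{G},V)=0$ for $V=\mathrm{ad}^0$ and $V=\mathrm{ad}^0\otimes\det$.
\end{lemma}

\begin{proof}
Let $s=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. The upper triangular subgroup has index $p+1$, so restriction to it is injective, and its $H^1$ is the space of invariants of the diagonal torus in $H^1(\langle s\rangle,V)$. We have $(s-1)e_{21}=e_0-e_{12}$, $(s-1)e_0=-2e_{12}$, $(s-1)e_{12}=0$. So the norm $1+s+\dots+s^{p-1}=(s-1)^{p-1}$ kills $V$, and $z\mapsto z(s)$ identifies $H^1(\langle s\rangle,V)$ with $V/(s-1)V$, spanned by the class of $e_{21}$. Let $\tau=\operatorname{diag}(x,y)$. Then $(\tau z)(s)=\tau\,z(\tau^{-1}s\tau)$ and $\tau^{-1}s\tau=s^{y/x}$, so $z(\tau^{-1}s\tau)\equiv(y/x)z(s)$; and $\tau$ multiplies $e_{21}$ by $y/x$, respectively $(y/x)xy$. So $\tau$ acts by $(y/x)^2$, respectively $y^3/x$.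 Both characters of the torus are nontrivial for $p\ge5$.
\end{proof}

\begin{lemma}\label{lem:kill}
There is a finite set $Q$ of nice primes with $\mathrm{Sel}_Q=0$.
\end{lemma}

\begin{proof}
We show that if $\mathrm{Sel}_Q\ne0$, then $\dim\mathrm{Sel}_{Q\cup\{\ell\}}=\dim\mathrm{Sel}_Q-1$ for a suitable nice $\ell\notin Q$. By Lemma~\ref{lem:balanced} there are cocycles $\phi,\psi$ with nonzero classes in $\mathrm{Sel}_Q$ and $\mathrm{Sel}_Q^*$.

\emph{Choice of $\ell$.} Let $F=\mathbb{Q}(E[p])$, with Galois group $\mathcal{G}$. By Lemma~\ref{lem:H1} and inflation--restriction, $\phi|_{G_F}$ and $\psi|_{G_F}$ are nonzero $\mathcal{G}$-equivariant homomorphisms, hence onto the irreducible modules $\mathrm{ad}^0$ and $\mathrm{ad}^0(1)$. A scalar $z\in\mathcal{G}$ acts on these by $1$ and $z^2$, so they are not isomorphic, and the image of $(\phi,\psi)\colon G_F\to\mathrm{ad}^0\oplus\mathrm{ad}^0(1)$, a submodule that projects onto both summands, is everything. Let $g=\operatorname{diag}(x,1)$ with $x^2\ne1$, which exists as $p\ge5$. Its eigenvalues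 are $x,1,x^{-1}$ on $\mathrm{ad}^0$ and $x^2,x,1$ on $\mathrm{ad}^0(1)$, so $V/(g-1)V$ is one-dimensional for both modules $V$. Let $\sigma\in G_{\mathbb{Q}}$ lift $g$. For $\tau\in G_F$ we have $\phi(\tau\sigma)=\phi(\tau)+\phi(\sigma)$ and $\psi(\tau\sigma)=\psi(\tau)+\psi(\sigma)$, so we can choose $\tau$ such that both values are nonzero in $V/(g-1)V$. The fixed field $F'$ of $\ker(\phi,\psi)\subset G_F$ is finite Galois over $\mathbb{Q}$, and both cocycles factor through $\operatorname{Gal}(F'/\mathbb{Q})$. By Chebotarev's theorem there is a prime $\ell\nmid N_E$, $\ell\notin Q$, unramified in $F'$, with Frobenius the class of $\tau\sigma$. Then $\ell\equiv\det g=x$, so $\ell$ is nice, and $\phi|_{G_\ell}$ and $\psi|_{G_\ell}$ are nonzero in the one-dimensional groups $H^1_{\mathrm{ur}}$.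

\emph{The dimension drops.} As a $G_\ell$-module $\mathrm{ad}^0=\mathbb{F}_p(1)\oplus\mathbb{F}_p\oplus\mathbb{F}_p(-1)$. From $h^1_\ell(\mathbb{F}_p(i))=h^0_\ell(\mathbb{F}_p(i))+h^0_\ell(\mathbb{F}_p(1-i))$ and $\ell^2\not\equiv1$ we get $h^1_\ell=1,1,0$. Hence $H^1(G_\ell,\mathrm{ad}^0)=\mathcal{L}_\ell\oplus H^1_{\mathrm{ur}}$, the summands coming from $\mathbb{F}_p(1)$ and $\mathbb{F}_p$. Let $\mathrm{Sel}^+$ be defined like $\mathrm{Sel}_Q$ but with no condition at $\ell$. Its dual is the kernel of $\mathrm{Sel}_Q^*\to H^1_{\mathrm{ur}}(G_\ell,\mathrm{ad}^0(1))$, of dimension $\dim\mathrm{Sel}_Q^*-1$ because $\psi|_{G_\ell}\ne0$. The local term at $\ell$ in \eqref{eq:wiles} is now $2-1=1$, so $\dim\mathrm{Sel}^+=\dim\mathrm{Sel}_Q^*=\dim\mathrm{Sel}_Q$, and $\mathrm{Sel}^+=\mathrm{Sel}_Q$: relaxing the condition at $\ell$ creates no new class. Therefore $\mathrm{Sel}_{Q\cup\{\ell\}}$ consists of the classes in $\mathrm{Sel}_Q$ whose restriction lies in $\mathcal{L}_\ell\cap H^1_{\mathrm{ur}}=0$, and it has codimension $1$ because $\phi|_{G_\ell}\ne0$.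
\end{proof}

Fix $Q=\{\ell_1,\dots,\ell_n\}$ as in Lemma~\ref{lem:kill} and put $N=N_E\ell_1\cdots\ell_n$.

\subsection{Uniqueness}

\begin{proposition}\label{prop:unique}
There is at most one newform $f$ of level $N$ with $\bar\rho_f\cong\bar\rho$.
\end{proposition}

Let $\mathcal{F}$ be the set of such $f$, and assume $\mathcal{F}\ne\emptyset$. Let $\mathcal{O}$ be the ring of integers of a finite extension $\mathcal{E}/\mathbb{Q}_p$ over which all $\rho_f$ are defined, with uniformizer $\varpi$ and residue field $\mathbb{F}$. Let $\mathbb{T}\subset\prod_{\mathcal{F}}\mathcal{O}$ be the $\mathcal{O}$-algebra generated by the tuples $(a_q(f))_f$ for $q\nmid N$; recall $p\mid N$. It is local with residue field $\mathbb{F}$, since for fixed $q$ all $a_q(f)$ reduce to $\operatorname{tr}\bar\rho(\operatorname{Frob}_q)$; let $\mathfrak{m}_{\mathbb{T}}$ be its maximal ideal. It is free over $\mathcal{O}$ of rank $|\mathcal{F}|$, since by strong multiplicity one $\mathbb{T}\otimes\mathcal{E}$ separates the factors of $\mathcal{E}^{\mathcal{F}}$ and so equals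 it. The traces of $\prod_f\rho_f$ lie in $\mathbb{T}$ by Chebotarev's theorem, and $\bar\rho$ is absolutely irreducible. By Carayol's theorem there is $\rho_{\mathbb{T}}\colon G_{\mathbb{Q}}\to GL_2(\mathbb{T})$ lifting $\bar\rho$ and conjugate to $\prod_f\rho_f$ over $\mathcal{E}^{\mathcal{F}}$. It has determinant $\chi_{\mathrm{cyc}}$ and is unramified outside $N$. An identity between matrices over $\mathbb{T}$ can be checked in each component $f$.

Each $\rho_f$ has a $G_v$-stable line, but these lines need not come from a line over $\mathbb{T}$. They do here, for a reason that depends on $v$.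

\begin{lemma}\label{lem:line}
For each $v\mid N$ there is a $G_v$-stable free direct summand $\tilde L\subset\mathbb{T}^2$ of rank one lifting $L_v$, with $G_v$ acting by $\lambda_v\chi_{\mathrm{cyc}}$ on $\tilde L$ and by $\lambda_v$ on $\mathbb{T}^2/\tilde L$.
\end{lemma}

\begin{proof}
It suffices to find a free summand $\tilde L$ of rank one that lifts $L_v$ and spans, in each component $f$, a $G_v$-stable line with character $\lambda_{f,v}\chi_{\mathrm{cyc}}$. Indeed, in a basis adapted to $\tilde L$ the lower left entry of $\rho_{\mathbb{T}}|_{G_v}$ then vanishes in every component, so $\tilde L$ is stable. The upper left entry has components $\lambda_{f,v}\chi_{\mathrm{cyc}}$ and reduction $\lambda_v\omega$, so $\lambda_{f,v}\equiv\lambda_v$, and $\lambda_{f,v}=\lambda_v$ because both take values $\pm1$ and $p$ is odd. The determinant gives the character on the quotient.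

\emph{Case $v\in S_0$.} By \eqref{eq:steinberg}, $I_v$ acts unipotently in each $\rho_f$, through its maximal pro-$p$ quotient $\mathbb{Z}_p(1)$. Let $\tau\in I_v$ map to a generator and put $\mathcal{N}=\rho_{\mathbb{T}}(\tau)-1$. Then $\mathcal{N}^2=0$, and $\mathcal{N}\not\equiv0\bmod\mathfrak{m}_{\mathbb{T}}$ because $\bar\rho(I_v)\ne1$. Choose $y_2\in\mathbb{T}^2$ with $y_1=\mathcal{N}y_2\not\equiv0$. Applying $\mathcal{N}$ to a relation $\alpha y_1+\beta y_2\equiv0$ gives $\beta\equiv0$ and then $\alpha\equiv0$, so $y_1,y_2$ is a basis. Put $\tilde L=\mathbb{T}y_1=\ker\mathcal{N}$. It lifts the $I_v$-fixed line $L_v$. In the component $f$ the operator $\mathcal{N}$ is nonzero, so $\tilde L$ spans the unique $I_v$-fixed line, which is the line of \eqref{eq:steinberg}.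

\emph{Case $v=p$.} Take $\sigma\in I_p$ with $\omega(\sigma)\ne1$, and put $y=\chi_{\mathrm{cyc}}(\sigma)$, so $y-1\in\mathbb{Z}_p^\times$. In each component $\rho_f(\sigma)$ has eigenvalues $y$ and $1$, so $(\rho_{\mathbb{T}}(\sigma)-y)(\rho_{\mathbb{T}}(\sigma)-1)=0$, and $\pi=(\rho_{\mathbb{T}}(\sigma)-1)/(y-1)$ is an idempotent. Its image $\tilde L$ is a direct summand, free because $\mathbb{T}$ is local. Its reduction is the $\omega(\sigma)$-eigenline of $\bar\rho(\sigma)$, which is $L_p$; so the rank is one. In the component $f$ it spans the $y$-eigenline of $\rho_f(\sigma)$, which is the line of \eqref{eq:steinberg}.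

\emph{Case $v\in Q$.} Let $\varphi\in G_v$ be a lift of Frobenius. The eigenvalues of $\rho_f(\varphi)$ are $\pm v,\pm1$, with the common sign $\lambda_{f,v}(\varphi)$, and they reduce to $v,1$. As $v\not\equiv-1$, we have $\{-v,-1\}\ne\{v,1\}$ modulo $p$, so the sign is $+$. As $v\not\equiv1$, the element $\pi=(\rho_{\mathbb{T}}(\varphi)-1)/(v-1)$ is defined over $\mathbb{T}$, and the argument for $v=p$ applies with $\varphi$ and $v$ in place of $\sigma$ and $y$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unique}]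
Suppose $|\mathcal{F}|>1$. Then $\mathbb{T}/\varpi$ is a local Artinian $\mathbb{F}$-algebra of dimension greater than $1$, so it surjects onto $\mathbb{F}[\epsilon]$, $\epsilon^2=0$. The image of $\rho_{\mathbb{T}}$ has the form $\rho_\epsilon=(1+\epsilon z)\bar\rho$ with a cocycle $z$. Since $\det\rho_\epsilon=\omega$, the values of $z$ lie in $\mathrm{ad}^0\otimes\mathbb{F}$, and $z$ vanishes on $I_v$ for $v\nmid N$. Let $v\mid N$. Conjugating by some $1+\epsilon Y$ with $\operatorname{tr}Y=0$, which changes $z|_{G_v}$ by a coboundary, we move the image of $\tilde L$ to $L_v\otimes\mathbb{F}[\epsilon]$. By Lemma~\ref{lem:line} the characters on this line and on the quotient are those of $\bar\rho$, with no $\epsilon$-term. So the values of the new cocycle kill $L_v$ and map $\bar\rho$ into $L_v$, that is, they lie in $\mathfrak{n}_v\otimes\mathbb{F}$. Thus $[z]\in\mathrm{Sel}_Q\otimes\mathbb{F}=0$, so $\rho_\epsilon$ is conjugate to $\bar\rho$ and its traces lie in $\mathbb{F}$. But the traces of the $\operatorname{Frob}_q$ generate the image of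 $\mathbb{T}$, which is $\mathbb{F}[\epsilon]$.
\end{proof}

\section{Raising the level}\label{sec:raising}

The curve $E$ gives a newform of level $N_E$, whereas we need one of level $N$. We add the primes of $Q$ one at a time. Working on a quaternion algebra ramified at $p$ and at the primes already added guarantees, by \eqref{eq:JL}, that these primes stay in the level, although $\bar\rho$ itself does not force them to.

\begin{proposition}\label{prop:exist}
There is a newform $f$ of level $N$ with $\bar\rho_f\cong\bar\rho$.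
\end{proposition}

\begin{proof}
Put $N_i=N_E\ell_1\cdots\ell_i$. We construct newforms $f_i$ of level $N_i$ with $\bar\rho_{f_i}\cong\bar\rho$. Since $E$ is semistable, it is modular (Wiles, Taylor--Wiles), and $f_0$ is its newform. Suppose that $f_i$ is given, $i<n$, and let $\ell=\ell_{i+1}$. Let $\Sigma=\{p,\ell_1,\dots,\ell_i\}$, together with $v_0$ if this is needed to make $|\Sigma|$ odd, and let $B$ be ramified at $\infty$ and $\Sigma$. Let $\mathcal{R}_0$ be an Eichler order of level $N_i/\delta_B$, with $\mathcal{R}_{0,\ell}=M_2(\mathbb{Z}_\ell)$, let $U_0=\hat{\mathcal{R}}_0^\times$, $\delta=g_\ell=\operatorname{diag}(\ell,1)$, and $U_1=U_0\cap\delta U_0\delta^{-1}$. Then $U_1=\hat{\mathcal{R}}_1^\times$ for an Eichler order $\mathcal{R}_1$ of level $\ell N_i/\delta_B$, and $[U_0:U_1]=\ell+1$. Let $\mathcal{O}$, $\varpi$, $\mathbb{F}$ be as before, with $\mathcal{O}$ containing all Hecke eigenvalues that occur, and let $M_j=\mathcal{A}(\mathcal{R}_j,\mathcal{O})$ for $j=0,1$. Let $\mathfrak{m}$ be the kernel of $\mathcal{O}[T_q:q\nmid N]\to\mathbb{F}$,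 $T_q\mapsto\operatorname{tr}\bar\rho(\operatorname{Frob}_q)$. The localization $(M_j)_{\mathfrak{m}}$ is a direct summand of $M_j$, and in \eqref{eq:JL} it retains exactly the $V_f$ with $\bar\rho_f\cong\bar\rho$. It discards the constants: if $\operatorname{tr}\bar\rho(\operatorname{Frob}_q)=q+1$ for all $q\nmid N$, then $\bar\rho$ and $1\oplus\omega$ have the same trace, which is impossible for the irreducible $\bar\rho$. We have $(M_0)_{\mathfrak{m}}\ne0$ because of $f_i$. The part of $M_1$ that is old at $\ell$ comes from the Hecke-equivariant map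
\[
\iota\colon M_0^2\to M_1,\qquad\iota(f,g)(x)=f(x)+g(x\delta).
\]

\emph{Step 1: pairings.} Let $\mu_j$ be the right-invariant measure on $B^\times\backslash\hat B^\times$ induced by the Haar measure with $U_j$ of volume $1$, so $\mu_1=(\ell+1)\mu_0$, and put
\[
\langle f,g\rangle_j=\int fg\,d\mu_j=\sum_{x\in B^\times\backslash\hat B^\times/U_j}\frac{f(x)g(x)}{|B^\times\cap xU_jx^{-1}|}.
\]
The finite groups in the denominators have no element of order $p$, because $\mathbb{Q}(\zeta_p)$ has degree $p-1>2$ and does not embed in $B$. So the pairings are perfect on $M_j$. Let $q\nmid N$, or $q=\ell$ and $j=0$. Each coset in $T_q$ has a representative $yg_q$ with $y\in U_j$, and by right invariance each contributes the same amount: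
\begin{equation}\label{eq:adj}
\langle T_qf,g\rangle_j=(q+1)\int f(xg_q)g(x)\,d\mu_j=(q+1)\int f(x)g(xg_q^{-1})\,d\mu_j .
\end{equation}
Now $g_q^{-1}=q^{-1}y_0g_qy_0^{-1}$ with $y_0=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)\in GL_2(\mathbb{Z}_q)$, and the center acts trivially, so the last integral equals $\int f(x)g(xg_q)\,d\mu_j$. Hence $T_q$ is self-adjoint, the localizations at different maximal ideals are orthogonal, and the pairings are perfect on $(M_j)_{\mathfrak{m}}$. Expanding $\langle\iota(f,g),\iota(f',g')\rangle_1$ with $\mu_1=(\ell+1)\mu_0$ and \eqref{eq:adj} gives $(\ell+1)\langle f,f'\rangle_0+\langle f,T_\ell g'\rangle_0+\langle T_\ell g,f'\rangle_0+(\ell+1)\langle g,g'\rangle_0$. So the adjoint $\iota^t$ satisfies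
\begin{equation}\label{eq:matrix}
\iota^t\iota=\begin{pmatrix}\ell+1&T_\ell\\T_\ell&\ell+1\end{pmatrix}.
\end{equation}

\emph{Step 2: $\iota\otimes\mathbb{F}$ is injective after localization at $\mathfrak{m}$.} Let $f,g$ be $\mathbb{F}$-valued with $f(x)=-g(x\delta)$ for all $x$. Then $f$ is right invariant under $U_0$ and $\delta U_0\delta^{-1}$. The group generated by $SL_2(\mathbb{Z}_\ell)$ and $\delta SL_2(\mathbb{Z}_\ell)\delta^{-1}$ contains $\delta y_1\delta^{-1}y_1^{-1}=\operatorname{diag}(\ell,\ell^{-1})$, where $y_1=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, so it is $SL_2(\mathbb{Q}_\ell)$ by the elementary divisor theorem. Let $B^1$ be the group of elements of norm one. Then $f$ is invariant under the open subgroup $H_0=(U_0\cap\hat B^1)\,SL_2(\mathbb{Q}_\ell)$ of $\hat B^1$. Since $B$ is split at $\ell$, strong approximation gives $\hat B^1=B^1(\mathbb{Q})H$ for every open subgroup $H\supset SL_2(\mathbb{Q}_\ell)$. For $x\in\hat B^\times$ and $z\in\hat B^1$ apply this to $H=xH_0x^{-1}$ and to the element $xzx^{-1}$;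 we get $xz\in B^1(\mathbb{Q})\,xH_0$, so $f(xz)=f(x)$. Thus $f(x)$ depends only on the class of $\operatorname{Nrd}x$ in $\mathbb{Q}_{>0}\backslash\hat{\mathbb{Q}}^\times/\hat{\mathbb{Z}}^\times$, which is a point. So $f$ and $g$ are constant, $T_q$ acts by $q+1$ on $\ker(\iota\otimes\mathbb{F})$, and the localization of this kernel at $\mathfrak{m}$ is zero.

\emph{Step 3: a form new at $\ell$.} By \eqref{eq:JL}, a newform with $\ell\nmid N_f$ has twice the multiplicity in $M_1$ that it has in $M_0$. Suppose that no newform with $\ell\mid N_f$ contributes to $(M_1)_{\mathfrak{m}}$. Then $\iota_{\mathfrak{m}}$ is a map between free modules of equal rank that is injective modulo $\varpi$, hence an isomorphism. By perfectness $\iota^t_{\mathfrak{m}}$ is an isomorphism as well, and so is \eqref{eq:matrix} on $(M_0)_{\mathfrak{m}}^2$. But the eigenvalues of $T_\ell$ on $(M_0)_{\mathfrak{m}}$ are numbers $a_\ell(f)$ with $\bar\rho_f\cong\bar\rho$ and $\ell\nmid pN_f$, so they reduce to $\operatorname{tr}\bar\rho(\operatorname{Frob}_\ell)=\ell+1$, as $\ell$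 is nice. Hence there is $0\ne y\in(M_0)_{\mathfrak{m}}\otimes\mathbb{F}$ with $T_\ell y=(\ell+1)y$, and \eqref{eq:matrix} kills $(y,-y)$, a contradiction.

So there is a newform $f_{i+1}$ with $\bar\rho_{f_{i+1}}\cong\bar\rho$ whose level divides $N_{i+1}$ and is divisible by $\ell$ and by $p,\ell_1,\dots,\ell_i\in\Sigma$. It is divisible by the primes of $S_0$, because $\bar\rho$ is ramified there. The level is therefore $N_{i+1}$.
\end{proof}

Lemma~\ref{lem:surj} and Propositions~\ref{prop:unique} and~\ref{prop:exist} prove Proposition~\ref{prop:alone}, and with it Proposition~\ref{prop:start} and Theorem~\ref{thm:main}.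

\begin{thebibliography}{9}

\bibitem{BST}
Bhargava, Shankar, and Tsimerman, Invent. Math. \textbf{193} (2013).

\bibitem{Cohen}
Cohen, Math. Ann. \textbf{217} (1975).

\bibitem{DDT}
Darmon, Diamond, and Taylor, \emph{Fermat's Last Theorem}.

\bibitem{Ito}
Akiko Ito, \emph{On certain infinite families of imaginary quadratic fields whose Iwasawa $\lambda$-invariant is equal to $1$}, arXiv:1212.1392 (2012).

\bibitem{Washington}
Washington, \emph{Introduction to Cyclotomic Fields}.

\end{thebibliography}
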